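# Deformation K-theory of torsion-free crystallographic groups and the K-theory of flat manifolds

## 1. Deformation K-theory and its group of components

Let $\Gamma$ be a discrete group. For each $n\ge 0$ the set $\mathrm{Hom}(\Gamma,U(n))$ of $n$-dimensional unitary representations is a space. If $\Gamma$ is generated by $g_1,\dots,g_d$, it is the closed subspace of $U(n)^d$ cut out by the relations, so it is compact.

**Definition (deformation K-theory).** Consider the topological permutative category whose objects are the points of $\coprod_n\mathrm{Hom}(\Gamma,U(n))$. Its morphisms $\rho\to\psi$ (both of dimension $n$) are the $A\in U(n)$ with $A\rho A^{-1}=\psi$, topologized from $U(n)$. There are no morphisms between different dimensions, and the permutative structure is block sum. Carlsson's deformation K-theory spectrum $K^{\mathrm{def}}(\Gamma)$ is the connective K-theory spectrum of this category.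

The classifying space of the category is $\coprod_n \mathrm{Hom}(\Gamma,U(n))_{hU(n)}$, and the zeroth space of the spectrum is its group completion. Hence $\pi_0K^{\mathrm{def}}(\Gamma)$ is the Grothendieck group of the monoid of components. Since $U(n)$ is connected, passing to homotopy orbits does not change $\pi_0$, and
$$\pi_0K^{\mathrm{def}}(\Gamma)=\mathrm{Gr}\Big(\coprod_n\pi_0\,\mathrm{Hom}(\Gamma,U(n)),\ \oplus\Big).\tag{1}$$
We write $V\sim W$ if $V$ and $W$ are joined by a path in $\mathrm{Hom}(\Gamma,U(n))$. Isomorphic representations satisfy $V\sim W$, again because $U(n)$ is connected. If $V\sim W$, then $V=W$ in (1). Tensor product makes (1) a commutative ring with unit $1$, the trivial character.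

**Examples.** For the trivial group the classifying space is $\coprod_n BU(n)$, and $K^{\mathrm{def}}(1)=ku$ is connective complex K-theory. For a finite group, isomorphism classes of $n$-dimensional representations are finite in number and are the components of $\mathrm{Hom}(\Gamma,U(n))$, so $\pi_0K^{\mathrm{def}}(\Gamma)$ is the representation ring $R(\Gamma)$. For $\Gamma=\mathbb Z$ the space $\mathrm{Hom}(\mathbb Z,U(n))=U(n)$ is connected, so $\pi_0K^{\mathrm{def}}(\mathbb Z)=\mathbb Z$.

## 2. Crystallographic groups and rational cohomological dimension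

**Definition (rational cohomological dimension).** $\mathbb{Q}\mathrm{cd}(\Gamma)$ is the supremum of the integers $n$ with $H^n(\Gamma;\mathbb Q)\ne0$, for trivial coefficients $\mathbb Q$.

For example, $\mathbb{Q}\mathrm{cd}(\mathbb Z^k)=k$, and $\mathbb{Q}\mathrm{cd}$ of a finite group is $0$.

**Definition (crystallographic group).** A crystallographic group is a discrete cocompact subgroup $\Gamma<\mathrm{Isom}(\mathbb R^k)$.

By Bieberbach's theorem the translations in $\Gamma$ form a normal subgroup $A\cong\mathbb Z^k$ of finite index, the translation lattice. The finite group $F=\Gamma/A$ is the holonomy group. If $\Gamma$ is torsion-free, it acts freely (a point stabilizer is finite by discreteness), and $M=\mathbb R^k/\Gamma$ is a closed flat manifold that is a model for $B\Gamma$. Then $\mathbb{Q}\mathrm{cd}(\Gamma)=k$ if $M$ is orientable and $\mathbb{Q}\mathrm{cd}(\Gamma)<k$ otherwise. The usual transfer argument gives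
$$H^*(\Gamma;\mathbb Q)\cong H^*(A;\mathbb Q)^F.\tag{2}$$

The examples that matter today are the following. For $k\ge1$ let
$$\Gamma_k=\langle s_1,\dots,s_k\mid s_is_{i+1}s_i^{-1}=s_{i+1}^{-1}\ (1\le i<k),\quad s_is_j=s_js_i\ (|i-j|\ge2)\rangle .$$
So $\Gamma_1=\mathbb Z$ and $\Gamma_2$ is the fundamental group of the Klein bottle.

Let $s_i$ act on $\mathbb R^k$ by $x_i\mapsto x_i+1$ and, if $i<k$, also $x_{i+1}\mapsto-x_{i+1}$, fixing the other coordinates. The relations hold. If $|i-j|\ge2$, then $s_i$ and $s_j$ move disjoint sets of coordinates. Next, $s_is_{i+1}s_i^{-1}$ returns $x_i$ to itself, sends $x_{i+1}\mapsto-x_{i+1}\mapsto-x_{i+1}+1\mapsto x_{i+1}-1$, and negates $x_{i+2}$ if $i+2\le k$; that is $s_{i+1}^{-1}$.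

The relations give $s_{i+1}^{\epsilon}s_i^{\delta}=s_i^{\delta}s_{i+1}^{-\epsilon}$ for $\epsilon,\delta=\pm1$. So in any word we can move all letters $s_1^{\pm1}$ to the left, then all $s_2^{\pm1}$, and so on: every element has the form $s_1^{n_1}\cdots s_k^{n_k}$. Applying the factors from the right, this element acts by
$$x_1\mapsto x_1+n_1,\qquad x_j\mapsto(-1)^{n_{j-1}}(x_j+n_j)\quad(j\ge2).\tag{3}$$
If it has a fixed point, then $n_1=0$; then $x_2\mapsto x_2+n_2$, so $n_2=0$; and so on up to $n_k=0$. Thus the action is faithful and free, and the normal form is unique. The image is discrete (signs and integer translations), and it contains $2\mathbb Z^k$, so it is cocompact. An isometry of finite order fixes the barycenter of any of its orbits, so $\Gamma_k$ is torsion-free. Hence $\Gamma_k$ is a torsion-free crystallographic group. Put $M_k=\mathbb R^k/\Gamma_k$.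

By (3) the translation lattice is $\{n_1,\dots,n_{k-1}\text{ even}\}$, and $F=(\mathbb Z/2)^{k-1}$ acts on $x_2,\dots,x_k$ by all sign changes and trivially on $x_1$. By (2), $H^*(\Gamma_k;\mathbb Q)=(\Lambda^*\mathbb Q^k)^F$. A monomial $dx_I$ is invariant exactly when $I\subset\{1\}$. So, for every $k$,
$$b_0=b_1=1,\qquad b_i=0\ (i\ge2),\qquad \mathbb{Q}\mathrm{cd}(\Gamma_k)=1.\tag{4}$$

## 3. Complex K-theory through the Atiyah–Hirzebruch spectral sequence

$K^*(-)$ is complex topological K-theory. By Bott periodicity $K^m=K^{-m}$, so the sign of the degree does not matter. For a finite CW complex $X$ the Atiyah–Hirzebruch spectral sequence has $E_2^{p,q}=H^p(X;K^q(\mathrm{pt}))$, differentials $d_r$ that raise $p$ by $r$, and converges to $K^{p+q}(X)$. Since $K^q(\mathrm{pt})$ is $\mathbb Z$ for $q$ even and $0$ for $q$ odd, only $d_3,d_5,\dots$ can be nonzero. We say "a differential on $H^p$" for a differential leaving column $p$.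

**Lemma 1.** For a finite connected CW complex $X$, all differentials on $H^0$, $H^1$ and $H^2$ vanish.

*Proof.* Use naturality: a class pulled back from a space with no differentials supports no differentials. Classes in $H^0$ are pulled back from a point. A class in $H^1(X;\mathbb Z)=[X,S^1]$ is pulled back from $S^1$, which has no room for differentials. A class in $H^2(X;\mathbb Z)=[X,\mathbb{CP}^\infty]$ is pulled back from some $\mathbb{CP}^N$, by cellular approximation; there only even columns are nonzero, while $d_r$ raises the column by an odd number. $\square$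

**Example.** The Klein bottle $M_2$ has $H_1(M_2)=\Gamma_2^{ab}=\mathbb Z\oplus\mathbb Z/2$ and $b_2=0$, so $H^2(M_2;\mathbb Z)=\mathbb Z/2$. Thus $K^0(M_2)=\mathbb Z\oplus\mathbb Z/2$.

## 4. Does $\pi_*K^{\mathrm{def}}(\Gamma)$ agree with $K^*(\mathbb R^k/\Gamma)$ above degree $\mathbb{Q}\mathrm{cd}(\Gamma)-2$?

We can now pose the question. Two results point toward it. If $\Gamma$ is virtually $\mathbb Z^k$, then T. Lawson's Bott map $\beta_*\colon\pi_*K^{\mathrm{def}}(\Gamma)\to\pi_{*+2}K^{\mathrm{def}}(\Gamma)$ is an isomorphism for $*>k-2$. If $\Gamma$ is a product of fundamental groups of aspherical closed surfaces, then $\pi_*K^{\mathrm{def}}(\Gamma)\cong K^{-*}(B\Gamma)$ for $*>\mathbb{Q}\mathrm{cd}(\Gamma)-2$. The statement to prove or disprove is taken from Daniel A. Ramras, "Periodicity in the stable representation theory of crystallographic groups", arXiv:1007.0406 (2010):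

*If $\Gamma<\mathrm{Isom}(\mathbb R^k)$ is a torsion-free crystallographic group, then for $*>\mathbb{Q}\mathrm{cd}(\Gamma)-2$ there is an isomorphism $\pi_*K^{\mathrm{def}}(\Gamma)\cong K^*(\mathbb R^k/\Gamma)$.*

The answer is that it is false. First, two cases by hand.

*Tori, degree $0$.* For $\Gamma=\mathbb Z^k$ commuting unitaries are simultaneously diagonalizable and each eigenvalue can be moved to $1$, so $\pi_0K^{\mathrm{def}}(\mathbb Z^k)=\mathbb Z$. From $K^*(X\times S^1)\cong K^*(X)\oplus K^{*-1}(X)$ we get $K^0(T^k)\cong\mathbb Z^{2^{k-1}}$. These agree iff $k=1$, and $0>k-2$ also means $k=1$ (for $k\ge 1$). So some lower bound on the degree is needed, and the proposed one is right here.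

*The Klein bottle, degree $0$.* Let $V$ be a representation of $\Gamma_2$. Since $s_1s_2s_1^{-1}=s_2^{-1}$, the operator $s_1$ interchanges the eigenspaces of $s_2$ for $z$ and $\bar z$. Moving $z$ and $\bar z$ along conjugate arcs, we may deform $s_2$ until its eigenvalues are $\pm1$. Then $s_1$ commutes with $s_2$, and we diagonalize both and move $s_1$ to $1$. So $\pi_0$ is generated by $1$ and the character $\chi_2\colon s_1\mapsto1,\ s_2\mapsto-1$. The path
$$s_1=\begin{pmatrix}0&1\\1&0\end{pmatrix},\qquad s_2=\mathrm{diag}(z,\bar z)$$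
from $z=1$ to $z=-1$, together with $s_1\mapsto -1\sim s_1\mapsto1$, gives $2=2\chi_2$. Finally $\det s_2=\pm1$ is locally constant and multiplicative under $\oplus$, and it separates $\chi_2$ from $1$. So $\pi_0K^{\mathrm{def}}(\Gamma_2)=\mathbb Z\oplus\mathbb Z/2$, in agreement with $K^0(M_2)$.

## 5. Restriction to the translation lattice sees no torsion

The first thing to try is to compare $\Gamma$ with its lattice $A\cong\mathbb Z^k$, where everything is computable. Restriction and induction satisfy $\mathrm{Ind}\,\mathrm{Res}\cong-\otimes\mathbb C[F]$ and $\mathrm{Res}\,\mathrm{Ind}\cong\bigoplus_{f\in F} c_f^*$, where $c_f$ is conjugation by a lift of $f$. We carry this out in Section 9, and it computes $\pi_*K^{\mathrm{def}}(\Gamma)\otimes\mathbb Q$ completely. The result, Theorem B, is that the statement above is true after tensoring with $\mathbb Q$. So the approach does not produce a counterexample. It does not produce a proof either, and one can see where it stops: the argument divides by $|F|$, and restriction kills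 all torsion. In degree $0$, $\pi_0K^{\mathrm{def}}(A)=\mathbb Z$, so restriction from $\pi_0K^{\mathrm{def}}(\Gamma)$ is just the dimension; likewise $K^0(M)\to K^0(\mathbb R^k/A)$ lands in a torsion-free group.

So we must count torsion. In degree $0$ this is possible by elementary means. When $\mathbb{Q}\mathrm{cd}(\Gamma)=1$, degree $0$ lies in the range. There, torsion in $\pi_0K^{\mathrm{def}}$ is bounded above by writing down explicit paths of representations, and torsion in $K^0(M)$ is bounded below by the Atiyah–Hirzebruch spectral sequence. The groups $\Gamma_k$ have $\mathbb{Q}\mathrm{cd}=1$ for all $k$, and their mod $2$ cohomology grows with $k$.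

**Theorem A.** Let $\Gamma=\Gamma_5$, so $\mathbb{Q}\mathrm{cd}(\Gamma)=1$ and $*=0$ lies in the range $*>\mathbb{Q}\mathrm{cd}(\Gamma)-2=-1$. The torsion subgroup of $\pi_0K^{\mathrm{def}}(\Gamma_5)$ has at most $128$ elements, while the torsion subgroup of $K^0(M_5)$ has at least $256$. Hence $\pi_0K^{\mathrm{def}}(\Gamma_5)\not\cong K^0(\mathbb R^5/\Gamma_5)$.

The next two sections prove it.

## 6. Paths of representations of $\Gamma_k$

Write $\mathrm{Gr}=\pi_0K^{\mathrm{def}}(\Gamma_k)$. For $1\le j\le k$ let $\chi_j$ be the character $s_j\mapsto-1$, $s_i\mapsto1$ ($i\ne j$). Sending $s_1\mapsto\lambda\in U(1)$ and the other generators to $1$ is a character for every $\lambda$, so $\chi_1\sim1$.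

**Lemma 2 (generators).** $\mathrm{Gr}$ is additively generated by the products $\prod_{j\in S}\chi_j$, $S\subset\{2,\dots,k\}$.

*Proof.* The purpose is to deform any $V$ to a sum of such characters. For $k=1$, diagonalize $s_1$ and move its eigenvalues to $1$. For $k\ge2$, decompose $V$ into eigenspaces $V_z$ of $s_k$. The generators $s_1,\dots,s_{k-2}$ commute with $s_k$ and preserve each $V_z$. From $s_ks_{k-1}=s_{k-1}s_k^{-1}$ we see that $s_{k-1}$ maps $V_z$ to $V_{\bar z}$. For each $z$ with $\mathrm{Im}\,z>0$, move the eigenvalue of $s_k$ on $V_z$ along an arc from $z$ to $1$, and the eigenvalue on $V_{\bar z}$ along the conjugate arc. The moving $s_k$ still commutes with $s_1,\dots,s_{k-2}$ and is still inverted by $s_{k-1}$; no other relation involves it. So $V\sim V_+\oplus V_-$ with $s_k=\pm1$ on $V_\pm$, and all generators preserve $V_\pm$. Setting $s_k=1$ in the presentation of $\Gamma_k$ gives that of $\Gamma_{k-1}$. So $V_+$ is a representation of $\Gamma_{k-1}$, and $V_-$ is $\chi_k$ times one. By induction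 these deform to sums of products of $\chi_j$, $2\le j\le k-1$. $\square$

**Lemma 3 (relations).** Put $u_j=\chi_j-1$. In $\mathrm{Gr}$ we have $u_j^2=-2u_j$ and

- $(\mathrm A_j)$ for $2\le j\le k$: $\ u_j(1+\chi_{j-1})=0$;
- $(\mathrm B_j)$ for $3\le j\le k$: $\ u_j(1+\chi_{j-2})=0$.

*Proof.* Since $\chi_j^2=1$, $u_j^2=2-2\chi_j=-2u_j$.

**Relation $(\mathrm A_j)$.** On $\mathbb C^2$ let $s_{j-1}=\begin{pmatrix}0&1\\1&0\end{pmatrix}$, $s_j=\mathrm{diag}(z,\bar z)$, and $s_i=I$ otherwise. The swap conjugates $s_j$ to its inverse. The swap is its own inverse, so the relation $s_{j-2}s_{j-1}s_{j-2}^{-1}=s_{j-1}^{-1}$ holds with $s_{j-2}=I$. All other relations involve an identity matrix and are clear. So this is a representation for every $z\in U(1)$. At $z=1$ it is isomorphic to $1\oplus\chi_{j-1}$, and at $z=-1$ to $\chi_j\oplus\chi_j\chi_{j-1}$. Hence $1+\chi_{j-1}=\chi_j(1+\chi_{j-1})$.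

**Relation $(\mathrm B_j)$.** Let $s_{j-2}=D=\mathrm{diag}(1,-1)$, $s_{j-1}=J=\begin{pmatrix}0&-1\\1&0\end{pmatrix}$, $s_j=\mathrm{diag}(z,\bar z)$, and $s_i=I$ otherwise. Conjugation by $D$ changes the sign of the off-diagonal entries, so $DJD^{-1}=J^{-1}$. Since $J$ interchanges the coordinate lines, $J\,\mathrm{diag}(z,\bar z)J^{-1}=\mathrm{diag}(\bar z,z)$. Also $D$ commutes with $s_j$, and $D^2=I$, as needed for $s_{j-3}=I$. So this is a representation for every $z$. Call it $W$ at $z=1$; at $z=-1$ it is $W\otimes\chi_j$. So $u_jW=0$. Now keep $s_j=I$ and replace $J=R_{\pi/2}$ by the rotation $R_\theta$. Since $DR_\theta D=R_{-\theta}$, this is a representation for every $\theta$, and at $\theta=0$ it is $1\oplus\chi_{j-2}$. So $W=1+\chi_{j-2}$ in $\mathrm{Gr}$. $\square$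

**The upper bound for $\Gamma_5$.** The step turns the relations into a count. We use $\chi_1=1$ and $1+\chi_i=2+u_i$. Then $(\mathrm A_2)$ and $(\mathrm B_3)$ give $2u_2=0$ and $2u_3=0$, and $(\mathrm A_3),(\mathrm A_4),(\mathrm B_4),(\mathrm A_5),(\mathrm B_5)$ give
$$u_3u_2=-2u_3=0,\qquad u_4u_3=u_4u_2=-2u_4,\qquad u_5u_4=u_5u_3=-2u_5.$$
Hence $4u_4=-2u_3u_4=0$, $4u_5=-2u_3u_5=0$ and $2u_2u_5=0$. For longer products,
$$u_2u_3u_4=u_2u_3u_5=0,\qquad u_2u_4u_5=-2u_2u_5=0,\qquad u_3u_4u_5=-2u_3u_5=4u_5=0,$$
and $u_2u_3u_4u_5=0$. By Lemma 2, $\mathrm{Gr}$ is spanned by the products $\prod_{j\in S}u_j$, $S\subset\{2,3,4,5\}$. So $\mathrm{Gr}=\mathbb Z\cdot1\oplus\ker(\dim)$, where $\ker(\dim)$ is generated by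
$$u_2,\ u_3,\ u_4,\ u_5,\ u_2u_5\qquad\text{of orders dividing}\qquad 2,\ 2,\ 4,\ 4,\ 2.$$
Thus $\ker(\dim)$ is finite, so it is the torsion subgroup, and it has at most $2\cdot2\cdot4\cdot4\cdot2=128$ elements.

**Smaller $k$.** The same relations bound the torsion of $\pi_0K^{\mathrm{def}}(\Gamma_k)$ by $2$ for $k=2$ (generator $u_2$), by $4$ for $k=3$ (generators $u_2,u_3$), and by $2\cdot2\cdot4=16$ for $k=4$ (generators $u_2,u_3,u_4$). For $k=3$ the bound is attained: $\det s_2$ and $\det s_3$ take values in $\{\pm1\}$, because $s_2$ and $s_3$ are conjugate to their inverses, and they separate $u_2,u_3$. So $\pi_0K^{\mathrm{def}}(\Gamma_3)=\mathbb Z\oplus(\mathbb Z/2)^2$.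

## 7. The torsion of $K^0(M_5)$

**Lemma 4.** The mod $2$ Poincaré polynomial of $M_k$ is $(1+t)^k$.

*Proof.* The purpose is to build $M_k$ by circle bundles with sections. The subgroup $\langle s_k\rangle$ is normal with quotient $\Gamma_{k-1}$. Dividing $\mathbb R^k$ first by $\langle s_k\rangle$ gives $\mathbb R^{k-1}\times\mathbb R/\mathbb Z$, on which $\Gamma_{k-1}$ acts on the circle by $x_k\mapsto\pm x_k$. Under $x\mapsto(\cos2\pi x,\sin2\pi x)$ the map $x\mapsto-x$ becomes $(a,b)\mapsto(a,-b)$. So $M_k\to M_{k-1}$ is the unit circle bundle of $\underline{\mathbb R}\oplus L$ for a real line bundle $L$. The vector bundle has a nowhere zero section (in $M_k$ it is $x_k=0$), so its mod $2$ Euler class is $0$. The Gysin sequence breaks into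
$$0\to H^i(M_{k-1};\mathbb F_2)\to H^i(M_k;\mathbb F_2)\to H^{i-1}(M_{k-1};\mathbb F_2)\to0 .$$
Thus the Poincaré polynomial is multiplied by $1+t$ at each step, starting from $1+t$ for $M_1=S^1$. $\square$

**Integral cohomology of $M_5$.** Let $T_i$ be the torsion of $H^i(M_5;\mathbb Z)$ and $r_i=\dim T_i/2=\dim T_i[2]$. Universal coefficients give $\binom5i=b_i+r_i+r_{i+1}$, with $r_0=r_1=0$. By (4):
$$5=1+r_2,\quad 10=r_2+r_3,\quad 10=r_3+r_4,\quad 5=r_4+r_5,$$
so $r_2=4$, $r_3=6$, $r_4=4$, $r_5=1$. Since $b_2=b_4=0$, the groups $H^2$ and $H^4$ are finite, each of order at least $2^4=16$.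

**The spectral sequence.** We check that $H^2$ and $H^4$ survive. Differentials on $H^0$, $H^1$, $H^2$ vanish by Lemma 1. Differentials on $H^4$ land in $H^{\ge7}=0$. Nothing can hit $H^2$, as the source would be $H^{\le-1}$. The only differential that could hit $H^4$ is $d_3$ from $H^1$, which is $0$. So $\widetilde K^0(M_5)$ has a filtration with quotients $H^2$ and $H^4$. It is finite of order $|H^2|\,|H^4|\ge256$, and it is the torsion of $K^0(M_5)=\mathbb Z\oplus\widetilde K^0(M_5)$. With Section 6 this proves Theorem A, and the statement of Section 4 is false. $\blacksquare$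

**Why dimension $5$ in this family.** For $k=2,3$ we saw torsion of order $2$, $4$ in $\pi_0$. On the other side $H^2(M_k)$ is the torsion of $\Gamma_k^{ab}=\mathbb Z\oplus(\mathbb Z/2)^{k-1}$, as $b_2=0$, so the torsion of $K^0(M_k)$ has order $2$, $4$ as well. For $k=4$, the same computation gives $r_2=r_3=3$, $r_4=1$ and a lower bound $8\cdot2=16$, equal to the upper bound $16$ of Section 6, so the two bounds do not decide the matter. At $k=5$ they separate.

## 8. $ku$-modules and Lawson's theorems

The rational result and the sharper integral one need more than $\pi_0$. We work with modules over $ku$, where $\pi_*ku=\mathbb Z[\beta]$ with $|\beta|=2$. For a $ku$-module $X$, let $X/\beta$ be the cofiber of $\beta\colon\Sigma^2X\to X$, and $X/n$ the cofiber of $n\colon X\to X$. Homotopy classes of $ku$-module maps satisfy $[\Sigma^jku,X]_{ku}=\pi_jX$.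

**Example.** $ku/\beta=H\mathbb Z$. Also $\pi_m(ku/n)=\mathbb Z/n$ for even $m\ge0$ and $0$ otherwise (for $n\geq 1$), because $n$ is injective on $\pi_*ku$.

**Definition (the spectrum $R(G)$).** For finitely generated $G$, let $\mathcal M(G)=\coprod_n\mathrm{Hom}(G,U(n))/U(n)$, a topological abelian monoid under $\oplus$. $R(G)$ is its connective spectrum, so $\pi_jR(G)=\pi_{j+1}B\mathcal M(G)$.

**Example.** $\mathcal M(1)=\mathbb N$, $B\mathbb N\simeq S^1$, so $\pi_0R(1)=\mathbb Z$ and $\pi_jR(1)=0$ for $j>0$. For $A\cong\mathbb Z^k$ with character group $\hat A=\mathrm{Hom}(A,U(1))$, simultaneous diagonalization gives a continuous bijection $SP^n(\hat A)\to\mathrm{Hom}(A,U(n))/U(n)$ from a compact space to a Hausdorff space. Hence $\mathcal M(A)=\coprod_nSP^n(\hat A)$, and by the Dold–Thom theorem, naturally in $A$,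
$$\pi_jR(A)\cong H_j(\hat A;\mathbb Z).\tag{5}$$

We quote two results, for finitely generated $G$.

- **(L1)** $K^{\mathrm{def}}(G)$ is a connective $ku$-module, $ku=K^{\mathrm{def}}(1)$, naturally in $G$, and $K^{\mathrm{def}}(G\times H)\simeq K^{\mathrm{def}}(G)\wedge_{ku}K^{\mathrm{def}}(H)$. (T. Lawson, *The product formula in unitary deformation K-theory*, K-Theory 37 (2006).)
- **(L2)** There is a natural cofiber sequence $\Sigma^2K^{\mathrm{def}}(G)\xrightarrow{\beta}K^{\mathrm{def}}(G)\to R(G)$. (T. Lawson, *The Bott cofiber sequence in deformation K-theory and simultaneous similarity in $U(n)$*, Math. Proc. Cambridge Philos. Soc. 146 (2009).)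

**Lemma 5.** Let $X$ be a connective $ku$-module with $\pi_j(X/\beta)$ finitely generated for $j=0,1$ and zero for $j\ge2$. If $\pi_j(X/\beta)\cong\mathbb Z^{a_j}\oplus\bigoplus_i\mathbb Z/n_{j,i}$, then $X\simeq\bigvee_{j=0,1}\Sigma^j\big(ku^{a_j}\vee\bigvee_iku/n_{j,i}\big)$.

*Proof.* The plan is a two-term free resolution. For any connective $X$, the sequence $\pi_{j-2}X\to\pi_jX\to\pi_j(X/\beta)\to\pi_{j-3}X$ shows $\pi_jX=\pi_j(X/\beta)$ for $j=0,1$.

**Step 1: a free cover.** Generators of the cyclic summands of $\pi_0X$ and $\pi_1X$ give a map $Q=ku^p\vee(\Sigma ku)^q\to X$ that is surjective on $\pi_0,\pi_1$, hence on $\pi_*(-/\beta)$, since both sides vanish there in other degrees. Let $P$ be its fiber.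

**Step 2: the fiber is free.** $\pi_{-1}P=0$ since $\pi_0Q\to\pi_0X$ is onto, so $P$ is connective. By Step 1, $\pi_j(P/\beta)=\ker(\pi_j(Q/\beta)\to\pi_j(X/\beta))$, which is free for $j=0,1$ with basis the elements $n_{j,i}e_{j,i}$, where $e_{j,i}$ is the generator over $\mathbb Z/n_{j,i}$; in other degrees it is $0$. As $\pi_jP=\pi_j(P/\beta)$ for $j=0,1$, this basis defines a map $P'=ku^{p'}\vee(\Sigma ku)^{q'}\to P$ that is an isomorphism on $\pi_*(-/\beta)$. Its cofiber $C$ is bounded below with $C/\beta=0$. So $\beta\colon\pi_{j-2}C\cong\pi_jC$ for all $j$, and then all $\pi_jC$ vanish. Hence $P'\simeq P$.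

**Step 3: the map $P'\to Q$ is diagonal.** There are no components between $ku$ and $\Sigma ku$, because $[ku,\Sigma ku]_{ku}=\pi_{-1}ku=0$ and $[\Sigma ku,ku]_{ku}=\pi_1ku=0$. The other components are integers, read off on $\pi_0$ and $\pi_1$: the map is $n_{j,i}$ from the summand of $n_{j,i}e_{j,i}$ to that of $e_{j,i}$. Its cofiber is $X$, and it is the stated wedge. $\square$

**Example.** By (5), $\pi_jR(\mathbb Z)=H_j(S^1;\mathbb Z)$, so (L2) and Lemma 5 give $K^{\mathrm{def}}(\mathbb Z)\simeq ku\vee\Sigma ku$.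

## 9. Theorem B: the rational comparison

**Theorem B.** Let $\Gamma<\mathrm{Isom}(\mathbb R^k)$ be torsion-free crystallographic, $M=\mathbb R^k/\Gamma$. For all $m\ge0$,
$$\pi_mK^{\mathrm{def}}(\Gamma)\otimes\mathbb Q\;\cong\;\bigoplus_{i\ge0}H^{m-2i}(\Gamma;\mathbb Q).\tag{6}$$
Hence, for $m\ge0$, $\pi_mK^{\mathrm{def}}(\Gamma)\otimes\mathbb Q\cong K^{-m}(M)\otimes\mathbb Q$ iff $H^{m+2i}(\Gamma;\mathbb Q)=0$ for all $i\ge1$. In particular this holds for all $m\ge0$ with $m>\mathbb{Q}\mathrm{cd}(\Gamma)-2$, and it fails (so the integral isomorphism fails) for $m=\mathbb{Q}\mathrm{cd}(\Gamma)-2$ whenever $\mathbb{Q}\mathrm{cd}(\Gamma)\ge2$.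

Let $A$ be the translation lattice and $F=\Gamma/A$.

**Step 1: $\pi_0$ acts on $\pi_*$.** This gives meaning to "multiply by $[\mathbb C[F]]$". For a representation $\sigma$ of $\Gamma$, the functor $\rho\mapsto\rho\otimes\sigma$, $B\mapsto B\otimes I$ is continuous and symmetric monoidal, so it induces a self-map $T_\sigma$ of $K^{\mathrm{def}}(\Gamma)$. A path of representations $\sigma_t$ gives a homotopy between the maps at its ends. The natural isomorphism $\rho\otimes(\sigma\oplus\sigma')\cong(\rho\otimes\sigma)\oplus(\rho\otimes\sigma')$ gives $T_{\sigma\oplus\sigma'}\simeq T_\sigma+T_{\sigma'}$. So by (1) $\pi_0K^{\mathrm{def}}(\Gamma)$ acts additively on $\pi_*K^{\mathrm{def}}(\Gamma)$.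

**Step 2: restriction and induction.** These relate $\Gamma$ to $A$. Both are continuous symmetric monoidal functors; in terms of coset representatives, an induced representation is a block permutation matrix whose blocks are values of the given one. There are natural unitary isomorphisms
$$\mathrm{Ind}\,\mathrm{Res}\cong-\otimes\mathbb C[F],\qquad\mathrm{Res}\,\mathrm{Ind}\cong\bigoplus_{f\in F}c_f^*,\qquad c_f^*\mathrm{Res}\cong\mathrm{Res}.$$
The first is the projection formula, the second is Mackey's formula for the normal subgroup $A$, and the third is given by the action of a lift of $f$. The action $c_f^*$ on $\pi_*K^{\mathrm{def}}(A)$ does not depend on the lift, since $A$ is abelian.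

**Step 3: $[\mathbb C[F]]=|F|$ in $\pi_0K^{\mathrm{def}}(\Gamma)\otimes\mathbb Q$.** This is where torsion-freeness enters. It suffices to prove it after tensoring with $\mathbb C$. For $H\le F$ with preimage $\Gamma_H\le\Gamma$, let
$$\Phi_H\colon R(H)\otimes\mathbb C\to\pi_0K^{\mathrm{def}}(\Gamma_H)\otimes\mathbb C$$
be pullback along $\Gamma_H\to H$. These maps commute with induction. Identify $R(H)\otimes\mathbb C$ with the class functions on $H$. The character of $\mathbb C[F]$ is $|F|$ at $1$ and $0$ elsewhere, so $|F|-[\mathbb C[F]]$ is $\Phi_F$ of $|F|$ times the sum of the indicators of the nontrivial conjugacy classes. For $h\ne1$ and $H=\langle h\rangle$, let $\delta_h$ be the indicator of $h$ on $H$. Then $\mathrm{Ind}_H^F\delta_h$ is supported on the class of $h$, with value $|C_F(h)|/|H|\ne0$ there. So the indicator of that class is a multiple of $\mathrm{Ind}_H^F\delta_h$, and it suffices to show $\Phi_H(\delta_h)=0$.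

Let $n=|H|>1$. First we show that *a lift $g\in\Gamma_H$ of $h$ has infinite order in $\Gamma_H^{ab}$*. Recall the transfer $\Gamma_H^{ab}\to A$: with coset representatives $g_i$ of $A$ in $\Gamma_H$, write $gg_i=g_{i'}a_i$, $a_i\in A$; the transfer of $g$ is $\prod_ia_i$. Take $g_i=g^i$, $0\le i<n$. Then $a_i=1$ for $i<n-1$ and $a_{n-1}=g^n$, so the transfer of $g$ is $g^n$. As $g\ne1$ and $\Gamma$ is torsion-free, $g^n\ne1$, and it has infinite order in $A\cong\mathbb Z^k$. So $g$ has infinite order in $\Gamma_H^{ab}$.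

Let $B\le H$ be the image of the elements of $\Gamma_H$ whose class in $\Gamma_H^{ab}$ is torsion. We have shown $h\notin B$, so $B\ne H$. Choose a character $\psi_0\ne1$ of $H$ that is trivial on $B$. Since $h$ generates $H$, $\psi_0(h)\ne1$. The pullback of $\psi_0$ to $\Gamma_H$ is trivial on the torsion of $\Gamma_H^{ab}$, so it lies in the torus $\mathrm{Hom}(\Gamma_H^{ab}/\mathrm{torsion},U(1))$, which is connected and contains $1$. Therefore $\Phi_H(\psi\psi_0)=\Phi_H(\psi)$ for every character $\psi$ of $H$. The characters span the functions on $H$, so $\Phi_H(\varphi\psi_0)=\Phi_H(\varphi)$ for every function $\varphi$. Take $\varphi=\delta_h$: since $\delta_h\psi_0=\psi_0(h)\delta_h$, we get $\psi_0(h)\Phi_H(\delta_h)=\Phi_H(\delta_h)$, so $\Phi_H(\delta_h)=0$.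

**Step 4: reduction to invariants.** By Steps 1–3, $\mathrm{Ind}\,\mathrm{Res}=|F|$ on $\pi_*K^{\mathrm{def}}(\Gamma)\otimes\mathbb Q$. By Step 2, $\mathrm{Res}$ lands in $F$-invariants, and $\mathrm{Res}\,\mathrm{Ind}=\sum_fc_f^*=|F|$ on invariants. So $\mathrm{Res}$ is an isomorphism
$$\pi_*K^{\mathrm{def}}(\Gamma)\otimes\mathbb Q\cong\big(\pi_*K^{\mathrm{def}}(A)\otimes\mathbb Q\big)^F.$$

**Step 5: the lattice, with its $F$-action.** We have $K^{\mathrm{def}}(\mathbb Z)\simeq ku\vee\Sigma ku$, so by (L1) $K^{\mathrm{def}}(A)$ is a wedge of suspensions of $ku$ as a $ku$-module. Hence $\beta$ is injective on $\pi_*K^{\mathrm{def}}(A)$. Then the long exact sequence of (L2), with (5), gives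
$$\pi_mK^{\mathrm{def}}(A)/\beta\,\pi_{m-2}K^{\mathrm{def}}(A)\cong H_m(\hat A;\mathbb Z),$$
and this is $F$-equivariant because (L2) and (5) are natural. So the filtration of $\pi_mK^{\mathrm{def}}(A)\otimes\mathbb Q$ by the images of $\beta^i$ has quotients $H_{m-2i}(\hat A;\mathbb Q)$, and it splits $F$-equivariantly by Maschke's theorem:
$$\pi_mK^{\mathrm{def}}(A)\otimes\mathbb Q\cong\bigoplus_{i\ge0}H_{m-2i}(\hat A;\mathbb Q).$$
Since $\hat A=\mathrm{Hom}(A,\mathbb R)/\mathrm{Hom}(A,\mathbb Z)$, we have $H_1(\hat A;\mathbb Z)=\mathrm{Hom}(A,\mathbb Z)=H^1(A;\mathbb Z)$ naturally. Taking exterior powers, $H_j(\hat A;\mathbb Q)\cong H^j(A;\mathbb Q)$ as $F$-representations. Take invariants and use (2): this is (6).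

**Step 6: comparison.** The Chern character gives $K^{-m}(M)\otimes\mathbb Q\cong\bigoplus_{j\equiv m\,(2)}H^j(\Gamma;\mathbb Q)$. The right side of (6) consists of the terms with $j\le m$. All spaces are finite-dimensional, so the two are isomorphic iff the terms with $j=m+2i$, $i\ge1$, vanish. They vanish if $m+2>\mathbb{Q}\mathrm{cd}(\Gamma)$. If $m=\mathbb{Q}\mathrm{cd}(\Gamma)-2\ge0$, then $H^{m+2}(\Gamma;\mathbb Q)\ne0$ and the isomorphism fails. $\blacksquare$

In particular, within the range $m\ge0$, $m>\mathbb{Q}\mathrm{cd}(\Gamma)-2$, every failure of the integral statement is a matter of torsion.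

## 10. Adjoining a generator that is inverted: a two-sided bar construction

Since $\Gamma_{k+1}$ arises from $\Gamma_k$ by adjoining $s_{k+1}$, inverted by $s_k$ and commuting with the rest, we want $R$ of such an extension.

**Definition (two-sided bar construction).** For topological abelian monoids with homomorphisms $X\leftarrow Y\to Z$, $B(X,Y,Z)$ is the realization of the simplicial space $p\mapsto X\times Y^p\times Z$. Its faces add the first $Y$-entry into $X$, add adjacent $Y$-entries, or add the last $Y$-entry into $Z$; its degeneracies insert $0$. With $\Delta^p=\{0\le t_1\le\dots\le t_p\le1\}$, a point is a configuration on $[0,1]$ with labels from $Y$ at interior points, from $X$ at $0$ and from $Z$ at $1$; labels add when points collide.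

**Example.** With $X=Y=Z=\mathbb N$ and identity maps this is $\coprod_nSP^n([0,1])$.

We write $BY=B(*,Y,*)$, and recall that $B(Y,Y,*)$ and $B(*,Y,Y)$ are contractible.

**Lemma 6.** Let $G$ be finitely generated, $w\colon G\to\{\pm1\}$ onto, $G'=\ker w$, and $G_w=\langle G,s\mid gsg^{-1}=s^{w(g)}\rangle$. Then $\pi_jR(G_w)\cong\pi_jR(G)\oplus C_j$, where the projection to $\pi_jR(G)$ is restriction to $G$, and there are exact sequences
$$0\to\mathrm{coker}\big(\mathrm{Ind}\colon\pi_jR(G')\to\pi_jR(G)\big)\to C_j\to\ker\big(\mathrm{Ind}\colon\pi_{j-1}R(G')\to\pi_{j-1}R(G)\big)\to0.$$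
The first map is induced by $y\mapsto i_-(y)-i_+(y)$, where $i_\pm$ extends a representation of $G$ to $G_w$ by $s=\pm1$.

*Proof.* Write $\mathcal M=\mathcal M(G)$, $\mathcal M'=\mathcal M(G')$.

**Step 1: a map to $\mathcal M(G_w)$.** We realize $\mathcal M(G_w)$ as a bar construction. Let $B_\bullet$ be the simplicial space of $B(\mathcal M,\mathcal M',\mathcal M)$, with both maps $\mathcal M'\to\mathcal M$ equal to $\mathrm{Ind}$. Define $|B_\bullet|\to\mathcal M(G_w)$ by
$$[V_0,W_1,\dots,W_p,V_1;\,t_1\le\dots\le t_p]\mapsto i_+V_0\oplus\bigoplus_l\mathrm{Ind}_{G'\times\langle s\rangle}^{G_w}\big(W_l\otimes e^{\pi\mathrm it_l}\big)\oplus i_-V_1,$$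
where $W\otimes z$ means that $s$ acts by $z$. It respects the identifications. At $t_l=0$ or $1$ the $l$-th summand is $i_+\mathrm{Ind}_{G'}^GW_l$ or $i_-\mathrm{Ind}_{G'}^GW_l$. If $t_l=t_{l+1}$ the two summands combine to the one for $W_l\oplus W_{l+1}$. A zero label contributes nothing. Induction is continuous, so this is a continuous homomorphism of monoids.

**Step 2: it is a homeomorphism.** Let $V$ be a representation of $G_w$ and $V_z$ the $z$-eigenspace of $s$. From $sg=gs^{w(g)}$ we get $gV_z=V_{z^{w(g)}}$. So $V_{\pm1}$ are $G$-representations. For $z=e^{\pi\mathrm it}$ with $0<t<1$, $V_z$ is a $G'$-representation, and elements outside $G'$ interchange $V_z$ and $V_{\bar z}$, so $V_z\oplus V_{\bar z}=\mathrm{Ind}_{G'\times\langle s\rangle}^{G_w}(V_z\otimes z)$. The data $V_1$, $V_{-1}$ and the nonzero $V_z$ up to isomorphism determine $V$ up to isomorphism and are determined by it. They are exactly the unique nondegenerate representative of a point of $|B_\bullet|$ (all $W_l\ne0$ and $0<t_1<\dots<t_p<1$). So the map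 is bijective. In total dimension $n$, only $p\le n/2$ contributes nondegenerate simplices, and the label spaces are compact ($G'$ is finitely generated, having finite index). So the degree-$n$ part of $|B_\bullet|$ is compact, while $\mathrm{Hom}(G_w,U(n))/U(n)$ is Hausdorff. Hence $|B_\bullet|\cong\mathcal M(G_w)$ as monoids.

**Step 3: a long exact sequence.** Apply the classifying space functor in each simplicial degree; it commutes with products and realization. So
$$B\mathcal M(G_w)\cong B(X,Y,Z),\qquad X=Z=B\mathcal M,\quad Y=B\mathcal M'.$$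
Units of $\mathcal M,\mathcal M'$ are isolated points (the zero representation), so all simplicial spaces here are good. As $Y$ is connected, $B(X,Y,Z)\to B(X,Y,*)$ is a quasifibration with fiber $Z$, and $B(X,Y,*)\to BY$ is one with fiber $X$ (May, *Classifying spaces and fibrations*, Mem. AMS 155 (1975), §7). Over the fiber $X$ of the second map, the first restricts to the projection $X\times Z\to X$. Comparing this projection with the map from the homotopy fiber of the composite $B(X,Y,Z)\to BY$ to that of $B(X,Y,*)\to BY$, with equivalent bases and fibers, we see that the composite has homotopy fiber $X\times Z$. Its long exact sequence reads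
$$\pi_{n+1}(BY)\xrightarrow{\partial}\pi_n(X)\oplus\pi_n(Z)\xrightarrow{(i_+,i_-)}\pi_n\big(B\mathcal M(G_w)\big)\to\pi_n(BY)\xrightarrow{\partial}\pi_{n-1}(X)\oplus\pi_{n-1}(Z),$$
where the fiber inclusion is $(V_0,V_1)\mapsto i_+V_0\oplus i_-V_1$ by Step 1.

**Step 4: the boundary map.** We need $\partial$ only up to an automorphism of its source. Contractibility of $B(Y,Y,*)$ and $B(*,Y,Y)$ gives isomorphisms $\partial_1,\partial_2\colon\pi_{n+1}(BY)\to\pi_n(Y)$. Use $\partial_1$ to identify the two groups. The maps over $BY$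
$$B(X,Y,Z)\to B(X,Y,*)\leftarrow B(Y,Y,*)$$
induce $X\times Z\to X\xleftarrow{\mathrm{Ind}}Y$ on fibers, so the first component of $\partial y$ is $\mathrm{Ind}\,y$. In the same way, using $B(*,Y,Y)$, the second component is $\mathrm{Ind}\,\varepsilon y$ with $\varepsilon=\partial_2\partial_1^{-1}$. Restriction to $G$ is a left inverse of both $i_+$ and $i_-$. Apply it to $i_+\mathrm{Ind}\,y+i_-\mathrm{Ind}\,\varepsilon y=0$: this gives $\mathrm{Ind}\,\varepsilon y=-\mathrm{Ind}\,y$. So
$$\partial y=(\mathrm{Ind}\,y,-\mathrm{Ind}\,y),\qquad\ker\partial=\ker\mathrm{Ind}.$$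
With $n=j+1$ and $\pi_{j+1}(B\mathcal M(-))=\pi_jR(-)$, the sequence becomes
$$\pi_jR(G')\xrightarrow{\partial}\pi_jR(G)^2\xrightarrow{(i_+,i_-)}\pi_jR(G_w)\to\pi_{j-1}R(G')\xrightarrow{\partial}\pi_{j-1}R(G)^2.$$
For $j=0$ the fourth term is $\pi_1(BY)=\pi_0(Y)=0$.

**Step 5: splitting.** Let $C_j$ be the kernel of restriction $r\colon\pi_jR(G_w)\to\pi_jR(G)$. As $ri_+=\mathrm{id}$, $\pi_jR(G_w)=i_+\pi_jR(G)\oplus C_j$. The summand $i_+\pi_jR(G)$ maps to $0$ in $\pi_{j-1}R(G')$, so $C_j$ maps onto $\ker\mathrm{Ind}$. In the coordinates $(x,y)\mapsto(x+y,y)$ on $\pi_jR(G)^2$, the image of $\partial$ is $0\oplus\mathrm{Ind}\,\pi_jR(G')$, and $r\circ(i_+,i_-)$ is the first coordinate. So the kernel of $C_j\to\ker\mathrm{Ind}$ is $\mathrm{coker}(\mathrm{Ind})$, embedded by $y\mapsto i_-(y)-i_+(y)$. $\square$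

## 11. The spectra $R(\Gamma_2)$, $R(\Gamma_3)$ and $K^{\mathrm{def}}(\Gamma_3)$

A loop in $\mathrm{Hom}(G,U(n))$ gives a loop in $\mathcal M(G)$, hence a class in $\pi_1R(G)=\pi_1(\Omega B\mathcal M(G))$ after translation to the component of the unit. Since $\Omega B\mathcal M(G)$ is an H-group, the class depends only on the free homotopy class of the loop, and it is additive under $\oplus$. It is natural for restriction, induction, $i_\pm$ and tensoring with characters. Similarly $\pi_0R(G)$ is the group (1).

**The group $\mathbb Z=\langle s_1\rangle$.** By (5), $\pi_0R=\mathbb Za$ with $a=[1]$, $\pi_1R=\mathbb ZC$ with $C$ the loop $s_1=\lambda\in U(1)$, and $\pi_jR=0$ for $j\ge2$. The determinant is a monoid homomorphism $\mathcal M(\mathbb Z)\to U(1)$, and it detects $C$ by its degree.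

**The group $\Gamma_2$.** This is $G_w$ with $G=\mathbb Z$, $w(s_1)=-1$, $G'=\langle s_1^2\rangle$, $s=s_2$. On $\pi_0$, $\mathrm{Ind}$ doubles dimension, so it is multiplication by $2$: injective with cokernel $\mathbb Z/2$. On $\pi_1$, the loop $s_1^2=\mu$ induces $s_1=\begin{pmatrix}0&\mu\\1&0\end{pmatrix}$, of determinant $-\mu$, so $\mathrm{Ind}$ is an isomorphism. By Lemma 6:
$$\pi_0R(\Gamma_2)=\mathbb Za\oplus\mathbb Z/2\,x,\quad x=[\chi_2]-[1];\qquad\pi_1R(\Gamma_2)=\mathbb ZC;\qquad\pi_jR(\Gamma_2)=0\ (j\ge2).$$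
Here $C$ is the loop $s_1=\lambda$, $s_2=1$, and it is detected by restriction to $\langle s_1\rangle$. For $j=2$ we used that $\mathrm{Ind}$ is injective on $\pi_1$.

**The group $\Gamma_3$.** This is $G_w$ with $G=\Gamma_2$, $w(s_1)=1$, $w(s_2)=-1$, $s=s_3$. By the normal form, $G'=\langle s_1,s_2^2\rangle\cong\Gamma_2$; call its generators $a',x',C'$.

On $\pi_0$: $\mathrm{Ind}\,a'=1+\chi_2=2a+x$. The character $s_1\mapsto1$, $s_2^2\mapsto-1$ induces, in the basis $e,s_2e$, the matrices $s_2=J$ and $s_1=\mathrm{diag}(1,-1)$, since $s_1s_2e=s_2^{-1}s_1e=s_2^{-1}e=-s_2e$. By the rotations $R_\theta$ as in Lemma 3 it is connected to $1\oplus\chi_1$, of class $2a$. So $\mathrm{Ind}\,x'=2a-(2a+x)=x$. Hence $\mathrm{Ind}(pa'+\epsilon x')=2pa+(p+\epsilon)x$. This is injective with cokernel $(\mathbb Za\oplus\mathbb Z/2\,x)/(2a+x,\,x)=\mathbb Z/2$.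

On $\pi_1$: $C'$ is the restriction of $C$ to $G'$, so by the projection formula $\mathrm{Ind}\,C'=C+\chi_2C$. Restricted to $\langle s_1\rangle$, both terms are the loop $s_1=\lambda$, so $\mathrm{Ind}\,C'=2C$: injective with cokernel $\mathbb Z/2$. By Lemma 6,
$$\pi_0R(\Gamma_3)=\mathbb Z\oplus(\mathbb Z/2)^2,\qquad\pi_1R(\Gamma_3)=\mathbb Z\oplus\mathbb Z/2,\qquad\pi_jR(\Gamma_3)=0\ (j\ge2).$$
The first agrees with Section 6. By (L2) and Lemma 5,
$$K^{\mathrm{def}}(\Gamma_3)\simeq ku\vee\Sigma ku\vee ku/2\vee ku/2\vee\Sigma ku/2.\tag{7}$$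

## 12. Theorem C: powers of $\Gamma_3$

**Theorem C.** Let $r\ge1$ and $\Gamma=\Gamma_3^r<\mathrm{Isom}(\mathbb R^{3r})$, a torsion-free crystallographic group with $\mathbb{Q}\mathrm{cd}(\Gamma)=r$ and $\mathbb R^{3r}/\Gamma=M_3^r$. For $m\ge0$:
$$\pi_mK^{\mathrm{def}}(\Gamma_3^r)\cong K^{-m}(M_3^r)\iff m\ge2r-2.$$
So the proposed statement holds for $r=1$. For each $r\ge2$ it fails exactly in degrees $r-1\le m\le2r-3$. Taking $m=2r-3=\mathbb{Q}\mathrm{cd}(\Gamma)+(r-3)$, for no constant $c$ is the isomorphism valid for all $*>\mathbb{Q}\mathrm{cd}(\Gamma)+c$ and all torsion-free crystallographic $\Gamma$.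

A product of torsion-free crystallographic groups is again one. By (4), $H^*(\Gamma_3;\mathbb Q)\cong H^*(S^1;\mathbb Q)$, so $\mathbb{Q}\mathrm{cd}(\Gamma_3^r)=r$ by Künneth.

**Step 1: smash products of $ku/2$.** We need them to take powers of (7). The cofiber sequence $ku\xrightarrow2ku\to ku/2\to\Sigma ku$ gives an exact sequence
$$[\Sigma ku,ku/2]_{ku}=\pi_1(ku/2)=0\ \to\ [ku/2,ku/2]_{ku}\ \to\ [ku,ku/2]_{ku}=\pi_0(ku/2)=\mathbb Z/2.$$
So $[ku/2,ku/2]_{ku}$ embeds in $\mathbb Z/2$, and $2=0$ on $ku/2$. Since $ku/2\wedge_{ku}ku/2$ is the cofiber of $2$ on $ku/2$,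
$$ku/2\wedge_{ku}ku/2\simeq ku/2\vee\Sigma ku/2.$$

**Step 2: counting summands.** By (L1), $K^{\mathrm{def}}(\Gamma_3^r)$ is the $r$-fold smash power of (7) over $ku$. By Step 1 it is a wedge of $\Sigma^jku$'s and $\Sigma^jku/2$'s. Record $\Sigma^jku$ by $t^j$ and $\Sigma^jku/2$ by $t^j\theta$, with $\theta^2=(1+t)\theta$. Then (7) is $(1+t)+(2+t)\theta$, and its $r$-th power has the form $(1+t)^r+\tau_r(t)\theta$. The substitution $\theta\mapsto1+t$ is compatible with $\theta^2=(1+t)\theta$, so
$$(1+t)^r+(1+t)\tau_r(t)=\big[(1+t)+(2+t)(1+t)\big]^r=(1+t)^r(3+t)^r,$$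
$$\tau_r(t)=(1+t)^{r-1}\big((3+t)^r-1\big).$$
The polynomial $(3+t)^r-1$ has positive coefficients in degrees $0,\dots,r$. So $\tau_r$ has degree $2r-1$ and positive coefficients in all degrees $0,\dots,2r-1$. Since $\pi_m\Sigma^jku$ is $\mathbb Z$ and $\pi_m\Sigma^jku/2$ is $\mathbb Z/2$ exactly when $m-j\ge0$ is even,
$$\pi_mK^{\mathrm{def}}(\Gamma_3^r)\cong\mathbb Z^{\sum_{i\ge0}\binom r{m-2i}}\oplus(\mathbb Z/2)^{\sum_{i\ge0}[t^{m-2i}]\tau_r}.\tag{8}$$

**Step 3: K-theory of $M_3$.** We do the same over $KU$. First, $H_1(M_3)=\Gamma_3^{ab}=\mathbb Z\oplus(\mathbb Z/2)^2$ and $b_2=b_3=0$. So $H^1=\mathbb Z$, $H^2=(\mathbb Z/2)^2$, and $H^3=\mathbb Z/2$, as $M_3$ is a closed connected non-orientable $3$-manifold. The only possible differential is $d_3$ on $H^0$, which vanishes by Lemma 1. So $K^0(M_3)=\mathbb Z\oplus(\mathbb Z/2)^2$. The group $K^{-1}(M_3)$ is an extension of $H^1=\mathbb Z$ by $H^3=\mathbb Z/2$, which splits: $K^{-1}(M_3)=\mathbb Z\oplus\mathbb Z/2$.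

**Step 4: the function spectrum.** Let $N=F(M_{3+},KU)$, a $KU$-module with $\pi_mN=K^{-m}(M_3)$. We decompose it as in Lemma 5. Generators of the cyclic summands of $\pi_0N,\pi_1N$ give a map from $Q=KU^p\vee(\Sigma KU)^q$ to $N$ that is onto on $\pi_0,\pi_1$, hence on all $\pi_*$ by periodicity. The fiber $P$ has $\pi_jP=\ker(\pi_jQ\to\pi_jN)$, free with basis the multiples by the orders of the generators of the torsion summands. This basis gives a map from a wedge of copies of $KU$ and $\Sigma KU$ to $P$ that is an isomorphism on $\pi_0,\pi_1$, hence an equivalence. The cross terms vanish because $\pi_{\mathrm{odd}}KU=0$, so the map to $Q$ is diagonal, and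
$$F(M_{3+},KU)\simeq KU\vee\Sigma KU\vee KU/2\vee KU/2\vee\Sigma KU/2.$$

**Step 5: K-theory of $M_3^r$.** For finite complexes $F((X\times Y)_+,KU)\simeq F(X_+,KU)\wedge_{KU}F(Y_+,KU)$. Since $\pi_1(KU/2)=0$ and $\pi_0(KU/2)=\mathbb Z/2$, the argument of Step 1 gives $KU/2\wedge_{KU}KU/2\simeq KU/2\vee\Sigma KU/2$. So the count of Step 2 applies unchanged, with the same polynomials $(1+t)^r$ and $\tau_r$. Now $\pi_m\Sigma^jKU$ is $\mathbb Z$ for every $j\equiv m$ mod $2$, and likewise for $KU/2$, so
$$K^{-m}(M_3^r)\cong\mathbb Z^{2^{r-1}}\oplus(\mathbb Z/2)^{\sum_{j\equiv m(2)}[t^j]\tau_r}.\tag{9}$$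

**Step 6: comparison.** Compare (8) and (9). The ranks agree iff there is no $j\le r$ among $m+2,m+4,\dots$, i.e. iff $m\ge r-1$. The torsion agrees iff $\tau_r$ has no nonzero coefficient in degrees $m+2,m+4,\dots$. Since all coefficients up to degree $2r-1$ are positive, this means $m+2>2r-1$, i.e. $m\ge2r-2$. As $2r-2\ge r-1$, the groups are isomorphic iff $m\ge2r-2$.

The proposed range is $m>r-2$. For $r=1$ it is $m\ge0$, where the isomorphism always holds. For $r\ge2$ it is $m\ge r-1$, and the failures in it are exactly $r-1\le m\le2r-3$. Given a constant $c$, choose $r\ge2$ with $r-3>c$; then the isomorphism fails in degree $m=2r-3=\mathbb{Q}\mathrm{cd}(\Gamma_3^r)+(r-3)>\mathbb{Q}\mathrm{cd}(\Gamma_3^r)+c$. $\blacksquare$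

**Example ($r=2$).** Here $\tau_2=(1+t)(8+6t+t^2)=8+14t+7t^2+t^3$ and $\mathbb{Q}\mathrm{cd}=2$. In degree $1$,
$$\pi_1K^{\mathrm{def}}(\Gamma_3^2)\cong\mathbb Z^2\oplus(\mathbb Z/2)^{14},\qquad K^{-1}(M_3^2)\cong\mathbb Z^2\oplus(\mathbb Z/2)^{15}.$$
The ranks agree, as Theorem B requires. The missing $\mathbb Z/2$ comes from the summand of (7) smashed with itself that contributes $t^3$ to $\tau_2$: in $K^{\mathrm{def}}$ it is a copy of $\Sigma^3ku/2$, which starts only in degree $3$.
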